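# Squares of the volume class and flat $\mathrm W_{g,1}$-bundles

Throughout, $n\ge 3$ is an integer. Unless indicated otherwise, $\otimes$, $\Lambda$ and $S^2$ are taken over $\mathbb Q$, and every group is regarded as discrete.

## 1. Real numbers over $\mathbb Q$, volume-preserving $\Gamma$-structures, flat bundles

### 1.1 The rational tensor square of $\mathbb R$

**Definition 1.** For $q\ge 2$ let $\mathbb S=S^2_{\mathbb Q}\mathbb R$ if $q$ is even and $\mathbb S=\Lambda^2_{\mathbb Q}\mathbb R$ if $q$ is odd. Write $x\cdot y\in\mathbb S$ for the image of $x\otimes y$, so $x\cdot y=(-1)^q\,y\cdot x$. Let $\mathcal I$ be the kernel of multiplication $\mathrm{mult}:\mathbb R\otimes\mathbb R\to\mathbb R$; it is an ideal of the ring $\mathbb R\otimes\mathbb R$. For $q$ even let $m:S^2_{\mathbb Q}\mathbb R\to\mathbb R$ be the map $x\cdot y\mapsto xy$.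

**Example.** Let $q$ be even and choose a $\mathbb Q$-basis $(e_i)$ of $\mathbb R$ containing $1$ and $\sqrt2$. The elements $e_i\cdot e_j$ ($i\le j$) form a basis of $S^2_{\mathbb Q}\mathbb R$. So $\sqrt2\cdot\sqrt2-2\,(1\cdot 1)$ is nonzero, and it lies in $\mathrm{Ker}(m)$. The real number $\sqrt 2^2-2$ has forgotten something that $S^2_{\mathbb Q}\mathbb R$ remembers.

We shall use three small observations.

* $\mathcal I$ is spanned over $\mathbb Q$ by the elements $x\otimes y-1\otimes xy$: if $\sum x_ky_k=0$ then $\sum x_k\otimes y_k=\sum(x_k\otimes y_k-1\otimes x_ky_k)$.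
* For $q$ even, $\mathrm{Ker}(m)$ is the image of $\mathcal I$ in $\mathbb S$: lift an element of $\mathrm{Ker}(m)$ to $\mathbb R\otimes\mathbb R$; the lift is killed by $\mathrm{mult}$.
* For $q$ odd, the image of $\mathcal I$ in $\mathbb S$ is all of $\Lambda^2_{\mathbb Q}\mathbb R$, since $x\otimes y-y\otimes x\in\mathcal I$ maps to $2\,x\wedge y$.

### 1.2 The space $K(\mathbb R,q)$ and its homology in degree $2q$

**Definition 2.** $K(\mathbb R,q)$ is the Eilenberg–Mac Lane space of the discrete group $\mathbb R$, and $x\in H^q(K(\mathbb R,q);\mathbb R)$ is its fundamental class. For classes $c,c'$ with coefficients in $\mathbb R$, the product $c\cup c'$ with values in $\mathbb S$ is formed with the pairing $\mathbb R\otimes\mathbb R\to\mathbb S$.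

**Lemma 1.** The map $\langle x\cup x,-\rangle:H_{2q}(K(\mathbb R,q);\mathbb Q)\to\mathbb S$ is an isomorphism.

*Proof.* Both sides are the union of their analogues for finite-dimensional $\mathbb Q$-subspaces $V\subset\mathbb R$. Let $e_i$ be a basis of $V$ and $x_i\in H^q(K(V,q);\mathbb Q)$ the dual classes, so $x=\sum e_i\otimes x_i$. The ring $H^*(K(V,q);\mathbb Q)$ is free graded-commutative on the $x_i$. Hence $H^{2q}$ has basis $x_ix_j$, with $i\le j$ for $q$ even and $i<j$ for $q$ odd. Since $x_ix_j$ and $e_i\cdot e_j$ acquire the same sign $(-1)^q$ under interchange,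
$$x\cup x=\sum_{i,j}(e_i\cdot e_j)\otimes x_ix_j=\sum_i (e_i\cdot e_i)\otimes x_i^2+2\sum_{i<j}(e_i\cdot e_j)\otimes x_ix_j ,$$
where the first sum is absent for $q$ odd. So the basis of $H_{2q}$ dual to $(x_ix_j)$ goes to nonzero multiples of the basis $(e_i\cdot e_j)$ of $\mathbb S$. $\square$

One often identifies $H_{2q}(K(\mathbb R,q);\mathbb Q)$ with $\mathbb S$ by Pontryagin product instead. For $q$ even, $e_i*e_i$ pairs to $2$ with $x_i^2$, and $e_i*e_j$ ($i\ne j$) pairs to $1$ with $x_ix_j$. So $e_i*e_j\mapsto 2\,e_i\cdot e_j$ in all cases; the same formula holds for $q$ odd, up to one common sign that depends on conventions. The two identifications differ by a nonzero rational factor. Images of linear maps are not affected.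

**Example.** Let $X=S^q\times S^q$ with generators $\mathsf a,\mathsf b\in H^q$ from the two factors, and $c=s\otimes\mathsf a+t\otimes\mathsf b$ with $s,t\in\mathbb R$. Then $c\cup c=(s\cdot t)\,\mathsf{ab}+(t\cdot s)\,\mathsf{ba}=2(s\cdot t)\,\mathsf{ab}$. So the map $X\to K(\mathbb R,q)$ given by $c$ sends $[X]$ to $2\,s\cdot t$.

### 1.3 Volume-preserving $\Gamma$-structures

**Definition 3.** $\Gamma_q^{\mathrm{vol}}$ is the Haefliger groupoid of germs of volume-preserving diffeomorphisms of $\mathbb R^q$, and $\mathrm B\Gamma_q^{\mathrm{vol}}$ is its classifying space. It carries two maps: $\theta:\mathrm B\Gamma_q^{\mathrm{vol}}\to\mathrm{BSL}_q(\mathbb R)$, classifying the normal bundle, and $v:\mathrm B\Gamma_q^{\mathrm{vol}}\to K(\mathbb R,q)$, the class determined by the transverse volume form. Let $\overline{\mathrm B\Gamma}{}_q^{\mathrm{vol}}$ be the homotopy fiber of $\theta$. A $\Gamma_q^{\mathrm{vol}}$-structure on $X$ gives a map $X\to\mathrm B\Gamma_q^{\mathrm{vol}}$.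

**Example (foliations).** Let $X$ be a manifold with a codimension $q$ foliation given locally by submersions to $\mathbb R^q$ with volume-preserving transition germs. Then $\theta$ pulls back to the normal bundle. The pulled-back volume forms glue to a closed $q$-form on $X$, and its class is the pullback of $v$.

**Example (group actions).** Let a discrete group $\Pi$ act on $\mathbb R^q$ by volume-preserving diffeomorphisms. The space $E\Pi\times_\Pi\mathbb R^q\simeq B\Pi$ carries a $\Gamma_q^{\mathrm{vol}}$-structure, whence a map $B\Pi\to\mathrm B\Gamma_q^{\mathrm{vol}}$. Its normal bundle is $E\Pi\times_\Pi T\mathbb R^q$. If all derivatives of elements of $\Pi$ lie in one contractible Lie subgroup of $\mathrm{SL}_q(\mathbb R)$, the structure group of this bundle reduces to that subgroup. The composite to $\mathrm{BSL}_q(\mathbb R)$ is then null-homotopic and the map lifts to $\overline{\mathrm B\Gamma}{}_q^{\mathrm{vol}}$.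

### 1.4 Flat bundles with fiber $\mathrm W_{g,1}$

**Definition 4.** $\mathrm W_{g,1}=(\#^gS^n\times S^n)\setminus\mathrm{int}(D^{2n})$, with a volume form $\omega$. $\mathrm{Diff}_\omega(\mathrm W_{g,1},\partial)$ is the group of $\omega$-preserving diffeomorphisms that are the identity near the boundary, and $\mathrm{BDiff}^\delta_\omega(\mathrm W_{g,1},\partial)$ is the classifying space of this group made discrete.

**Example.** A homomorphism $\pi_1(B)\to\mathrm{Diff}_\omega(\mathrm W_{g,1},\partial)$ gives the bundle $\widetilde B\times_{\pi_1(B)}\mathrm W_{g,1}$. The images of $\widetilde B\times\{\mathrm{pt}\}$ foliate the total space, with transverse volume form $\omega$, so the total space carries a $\Gamma_{2n}^{\mathrm{vol}}$-structure. For $B=S^1$ this is a mapping torus foliated by its suspension lines.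

**Definition 5.** Let $\nu\langle n\rangle:\mathrm{BSL}_{2n}(\mathbb R)\langle n\rangle\to\mathrm{BSL}_{2n}(\mathbb R)$ be the $n$-connected cover: $\pi_i$ of the source is $0$ for $i\le n$, and $\nu\langle n\rangle$ is an isomorphism on $\pi_i$ for $i>n$. Let $\mathrm B\Gamma^{\mathrm{vol}}_{2n}\langle n\rangle$ be the pullback of $\nu\langle n\rangle$ along $\theta$, with maps $\nu$ to $\mathrm B\Gamma^{\mathrm{vol}}_{2n}$ and $\theta\langle n\rangle$ to $\mathrm{BSL}_{2n}(\mathbb R)\langle n\rangle$.

**Example.** The $n$-connected cover of $K(A,j)$ is $K(A,j)$ if $j>n$, and a point if $j\le n$. For us the useful remark is this: if $\theta f$ is null-homotopic for some $f:X\to\mathrm B\Gamma_{2n}^{\mathrm{vol}}$, then $f$ lifts to $\mathrm B\Gamma_{2n}^{\mathrm{vol}}\langle n\rangle$, because the constant map lifts to the $n$-connected cover. In particular there is a map $\overline{\mathrm B\Gamma}{}^{\mathrm{vol}}_{2n}\to\mathrm B\Gamma^{\mathrm{vol}}_{2n}\langle n\rangle$ over $\mathrm B\Gamma^{\mathrm{vol}}_{2n}$.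

**Definition 6.** Let $\gamma$ be the tautological bundle over $\mathrm{BSL}_{2n}(\mathbb R)$. $\mathrm{MT}\theta\langle n\rangle$ is the Thom spectrum of the virtual bundle $(\theta\circ\nu)^*(-\gamma)$ of rank $-2n$. By the Thom isomorphism, $\pi_i(\mathrm{MT}\theta\langle n\rangle)\otimes\mathbb Q\cong H_i(\mathrm{MT}\theta\langle n\rangle;\mathbb Q)\cong H_{i+2n}(\mathrm B\Gamma^{\mathrm{vol}}_{2n}\langle n\rangle;\mathbb Q)$.

**Example.** Over a point, the Thom spectrum of $-\mathbb R^{2n}$ is the sphere spectrum desuspended $2n$ times. Its rational homotopy is $\mathbb Q$ in degree $-2n$ and zero elsewhere, in agreement with $H_{i+2n}(\mathrm{pt};\mathbb Q)$.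

### 1.5 Facts taken as input

1. $H_*(\mathrm{BDiff}^{\delta}_{\omega}(\mathrm{W}_{g,1},\partial);\mathbb{Z})$ is independent of $g$ for $*\le (g-3)/2$.
2. There is a map $\mathrm{BDiff}^{\delta}_{\omega}(\mathrm{W}_{g,1},\partial)\to\Omega^\infty \mathrm{MT}\theta\langle n\rangle$ that induces a homology isomorphism in this range onto the component that it hits.
3. Consequently, in positive degrees $*\le(g-3)/2$ there is a surjection $H_*(\mathrm{BDiff}^{\delta}_{\omega}(\mathrm{W}_{g,1},\partial);\mathbb{Q})\twoheadrightarrow H_{*+2n}(\mathrm{B}\Gamma^{\mathrm{vol}}_{2n}\langle n\rangle;\mathbb{Q})$. We use it for $*=2n$.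
4. (McDuff) The homotopy fiber $\overline{\overline{\mathrm{B}\Gamma^{\mathrm{vol}}_{2n}}}$ of $(\theta,v):\mathrm B\Gamma_{2n}^{\mathrm{vol}}\to\mathrm{BSL}_{2n}(\mathbb R)\times K(\mathbb R,2n)$ is $2n$-connected. It is also the fiber of $(\theta\langle n\rangle,v\circ\nu)$ on $\mathrm B\Gamma_{2n}^{\mathrm{vol}}\langle n\rangle$, and there is a class $a\in H^{4n-1}(\overline{\overline{\mathrm B\Gamma_{2n}^{\mathrm{vol}}}};\mathbb R)$, represented by a differential form, that transgresses to $x^2$ in this fibration.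
5. In the rational homology Serre spectral sequence of the fibration over $\mathrm{BSL}_{2n}(\mathbb R)\langle n\rangle\times K(\mathbb R,2n)$, restrict $d_{4n}$ to $S^2_{\mathbb Q}\mathbb R\cong H_{4n}(K(\mathbb R,2n);\mathbb Q)$ and evaluate against $a$. The resulting map $S^2_{\mathbb Q}\mathbb R\to\mathbb R$ is $m$.

## 2. Which elements of $\mathrm{Ker}(m)$ come from flat bundles?

For $2n\le(g-3)/2$ consider the composite
$$H_{2n}(\mathrm{BDiff}^{\delta}_{\omega}(\mathrm{W}_{g,1},\partial);\mathbb{Q})\to H_{4n}(\mathrm{B}\Gamma^{\mathrm{vol}}_{2n}\langle n\rangle;\mathbb{Q})\xrightarrow{(v\circ\nu)_*} H_{4n}(K(\mathbb{R},2n);\mathbb{Q})\cong S^2_{\mathbb{Q}}\mathbb{R}. \tag{1}$$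
A flat bundle over a $2n$-dimensional cycle has a $4n$-dimensional total space with a volume class $v$ of degree $2n$. The real number $v^2$ vanishes, but the square of $v$ computed in $S^2_{\mathbb Q}\mathbb R$ need not, and it lies in $\mathrm{Ker}(m)$. The problem, from Sam Nariman, "On the moduli space of flat symplectic surface bundles", arXiv:1612.00043 (2016), is whether all of $\mathrm{Ker}(m)$ occurs. It does.

**Theorem A.** For $n\ge3$ and $n\le(g-3)/4$, the map $H_{2n}(\mathrm{BDiff}^\delta_\omega(\mathrm W_{g,1},\partial);\mathbb Q)\to\mathrm{Ker}(m)$ is surjective.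

**Theorem B.** For every $q\ge2$ the image of $v_*:H_{2q}(\overline{\mathrm B\Gamma}{}_q^{\mathrm{vol}};\mathbb Q)\to\mathbb S$ is exactly $\mathrm{Ker}(m:S^2_{\mathbb Q}\mathbb R\to\mathbb R)$ if $q$ is even, and all of $\Lambda^2_{\mathbb Q}\mathbb R$ if $q$ is odd. The same holds for $\mathrm B\Gamma_q^{\mathrm{vol}}$.

Two corollaries of Theorem B, on the transgression and on higher symmetric powers, are stated and proved in Section 8.

**Step: B implies A.** Let $q=2n$. By the lift $\overline{\mathrm B\Gamma}{}^{\mathrm{vol}}_{2n}\to\mathrm B\Gamma^{\mathrm{vol}}_{2n}\langle n\rangle$ over $\mathrm B\Gamma_{2n}^{\mathrm{vol}}$, the image of $H_{4n}(\mathrm B\Gamma^{\mathrm{vol}}_{2n}\langle n\rangle;\mathbb Q)$ in $S^2_{\mathbb Q}\mathbb R$ contains $\mathrm{Ker}(m)$. By Fact 3 in degree $2n\le(g-3)/2$, that is $n\le (g-3)/4$, the first map in (1) is onto. So the image of (1) contains $\mathrm{Ker}(m)$, and it lies in $\mathrm{Ker}(m)$ by the next step. $\square$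

**Step: the upper bound in B.** For $q$ odd there is nothing to prove. Let $q$ be even. Then $m\langle v\cup v,-\rangle$ is evaluation of $v^2\in H^{2q}(\mathrm B\Gamma_q^{\mathrm{vol}};\mathbb R)$. A homology class of $\mathrm B\Gamma_q^{\mathrm{vol}}$ is carried by a finite complex. By Haefliger, its $\Gamma$-structure is pulled back from a foliated manifold $E$, where $v$ is represented by the closed transverse volume form $\omega$. Locally $\omega\wedge\omega$ is pulled back from a $2q$-form on $\mathbb R^q$, so it is zero. Hence $v^2=0$ on our class, and the image lies in $\mathrm{Ker}(m)$. $\square$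

So everything comes down to the lower bound: producing enough homology classes in $\overline{\mathrm B\Gamma}{}_q^{\mathrm{vol}}$. We look for them in the homology of discrete groups acting on $\mathbb R^q$.

## 3. Linear foliations of tori: $q=2$ by hand, and the obstruction $\mathcal I^q$

The simplest volume-preserving diffeomorphisms are translations. Let $\tau:\mathbb Z^{2q}\to\mathbb R^q$ be a homomorphism, given by a real $q\times 2q$ matrix $(\tau_{ij})$, and let $\mathbb Z^{2q}$ act on $\mathbb R^q$ by translations through $\tau$. Derivatives are trivial, so we get a map from the torus $\mathbb R^{2q}/\mathbb Z^{2q}$ to $\overline{\mathrm B\Gamma}{}_q^{\mathrm{vol}}$. The linear extension $\mathbb R^{2q}\to\mathbb R^q$ of $\tau$ is equivariant, so it defines a section of $\mathbb R^{2q}\times_{\mathbb Z^{2q}}\mathbb R^q$, and along it $v$ becomes the class of the constant form $\ell_1\wedge\dots\wedge\ell_q$ with $\ell_i=\sum_j\tau_{ij}\,dx_j$. Writing $\tau_K$ for the minor with columns $K$, we have $v=\sum_{|K|=q}\det(\tau_K)\otimes dx_K$.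 Square this in $\mathbb R\otimes\mathbb R$ before passing to $\mathbb S$. By Laplace expansion along the first $q$ rows, the value on the fundamental class is
$$\sum_K\pm\det(\tau_K)\otimes\det(\tau_{K^c})=\det\begin{pmatrix}\tau\otimes1\\ 1\otimes\tau\end{pmatrix}=\det\begin{pmatrix}\tau\otimes1\\ 1\otimes\tau-\tau\otimes1\end{pmatrix}\in\mathcal I^q, \tag{2}$$
a $2q\times2q$ determinant over the commutative ring $\mathbb R\otimes\mathbb R$. For $\tau=(\mathrm{Id}\mid\mathrm{diag}(a_1,\dots,a_q))$ it is
$$\prod_{i=1}^q(1\otimes a_i-a_i\otimes 1)=\sum_{S\subset\{1,\dots,q\}}(-1)^{|S|}\Big(\prod_{S}a_i\Big)\otimes\Big(\prod_{S^c}a_i\Big). \tag{3}$$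

**The case $q=2$.** With $a_1=a$, $a_2=d$, (3) is $1\otimes ad-a\otimes d-d\otimes a+ad\otimes1$, with image $2(1\cdot ad-a\cdot d)$ in $S^2_{\mathbb Q}\mathbb R$. These elements span $\mathrm{Ker}(m)$. So for $q=2$ the lower bound in Theorem B is already proved, with flat tori.

**Where translations stop.** For $q\ge3$ the same approach fails, and (2) tells us why: translations only reach the image of $\mathcal I^q$, and this is too small. To see it, choose a transcendental $s\in\mathbb R$ and a derivation $\nabla:\mathbb R\to\mathbb R$ over $\mathbb Q$ with $\nabla s=1$ (extend $d/ds$ from $\mathbb Q(s)$ to $\mathbb R$; this is possible in characteristic $0$). Then $\nabla\otimes1$ and $1\otimes\nabla$ are derivations of $\mathbb R\otimes\mathbb R$, so by the Leibniz rule they map $\mathcal I^{k+1}$ into $\mathcal I^{k}$.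

* For $q\ge4$ even, $x\otimes y\mapsto\nabla x\,\nabla y$ is $\mathrm{mult}\circ(\nabla\otimes1)\circ(1\otimes\nabla)$. It kills $\mathcal I^3\supset\mathcal I^q$, and it is symmetric, so it descends to $S^2_{\mathbb Q}\mathbb R$. On $1\cdot s^2-s\cdot s\in\mathrm{Ker}(m)$ it takes the value $-1$.
* For $q\ge3$ odd, $x\otimes y\mapsto x\nabla y-y\nabla x$ is $\mathrm{mult}\circ(1\otimes\nabla-\nabla\otimes1)$. It kills $\mathcal I^2\supset\mathcal I^q$ and descends to $\Lambda^2_{\mathbb Q}\mathbb R$. On $1\wedge s$ it takes the value $1$.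

Since $H_{2q}$ of the translation group $\mathbb R^q$ is $\Lambda^{2q}_{\mathbb Q}\mathbb R^q$, spanned by such tori, translations alone do not suffice for any $q\ge3$.

The trouble is visible in (3): of the $2^q$ terms we would like to keep only the two extreme ones, $S=\emptyset$ and $S=\{1,\dots,q\}$. The mixed products of real numbers cannot be made to vanish while the extreme ones survive. Products of functions can.

**A way past the mixed terms.** We single out one coordinate $r$ of $\mathbb R^q$ and let the translation lengths in the other $l=q-1$ coordinates be periodic functions of $r$. An alternating sum like (3) reappears, with values in pairs of densities on the circle. If one family of functions lives on one interval and the other family on a disjoint interval, all mixed terms vanish. We are left with two bumps on a circle with a base point $0$: a bump $a$ of mass $x$ and a bump $b$ of mass $y$.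

Now move $b$ from one side of $a$ to the other. There are two routes. One goes around the circle through the base point; it is realized by a diffeomorphism, and it records the value $y\cdot x$. The other has to pass through $a$. No diffeomorphism does that, but we shall show that, in a suitable group of coinvariants, the cost of passing through depends only on the product $xy$. So if $\sum x_ky_k=0$, the total cost is zero, the two routes close up to a cycle, and the cycle records $\sum x_k\cdot y_k$. Sections 4 to 7 carry this out.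

From now on fix $q\ge2$ and put $l=q-1\ge1$.

## 4. A group of fiberwise affine maps and its volume class

### 4.1 The group and its action

Let $C=C^\infty(\mathbb R/\mathbb Z)$, and let $C_+\subset C$ be the positive functions. Let $D$ be the group of smooth diffeomorphisms $h$ of $\mathbb R$ with $h(r+1)=h(r)+1$; it acts on $C$ by $hf=f\circ h^{-1}$. Let $\Omega$ be the $D$-module of smooth densities $a\,dr$ on $\mathbb R/\mathbb Z$, with push-forward $a\mapsto(a\circ h^{-1})(h^{-1})'$, and $I:\Omega\to\mathbb R$ the total integral, which is $D$-invariant. Put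
$$T=T_1\oplus\dots\oplus T_l,\qquad T_1=\Omega,\quad T_j=C\ (j\ge2),\qquad \mathcal T=(C_+)^{l-1}\ni f=(f_2,\dots,f_l),$$
where $f$ acts on $T_1$ by multiplication by $(f_2\cdots f_l)^{-1}$ and on $T_j$, $j\ge2$, by $f_j$. Let
$$N=T\rtimes\mathcal T,\qquad G=N\rtimes D,\qquad \mathbb G=G\times\mathbb Z .$$
On $\mathbb R^q\ni(r,z_1,\dots,z_l)$ let
$$\begin{aligned}\beta:(r,z)&\mapsto(r,z+\beta(r)), & f:(r,z)&\mapsto\Big(r,\tfrac{z_1}{f_2(r)\cdots f_l(r)},f_2(r)z_2,\dots,f_l(r)z_l\Big),\\ h:(r,z)&\mapsto\Big(h(r),\tfrac{z_1}{h'(r)},z_2,\dots,z_l\Big), & \mathbb Z\ni1:(r,z)&\mapsto(r+1,z),\end{aligned} \tag{4}$$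
for $\beta\in T$, $f\in\mathcal T$, $h\in D$ (in the first slot, $\beta_1$ denotes the coefficient of $dr$).

**Example.** For $q=2$ we have $l=1$ and $\mathcal T$ is trivial. The maps are the shears $(r,z)\mapsto(r,z+\beta(r))$, the maps $(r,z)\mapsto(h(r),z/h'(r))$, and the unit translation in $r$.

**Step: (4) is an action by volume-preserving maps.** On $T$ and $\mathcal T$ this is clear, and on $D$ it is the chain rule. The semidirect relations hold too.

* Conjugating $\beta$ by $f$ gives $z\mapsto z+f\cdot\beta$.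
* $h\beta h^{-1}$ sends $(r,z)$ to $(h^{-1}r,\,z_1h'(h^{-1}r),z_2,\dots)$, then adds $\beta(h^{-1}r)$, then applies $h$. The result is $\big(r,\ z_1+\beta_1(h^{-1}r)/h'(h^{-1}r),\ z_j+\beta_j(h^{-1}r)\big)$. As $1/h'(h^{-1}r)=(h^{-1})'(r)$, this is $h\cdot\beta$.
* In $hfh^{-1}$ the factors $h'$ cancel, and one gets $f\circ h^{-1}$.
* By periodicity the translation by $1$ commutes with everything.

All derivatives are lower triangular with positive diagonal and determinant $1$ (for $h$ the diagonal is $h',1/h',1,\dots,1$). So $\omega=dr\,dz_1\cdots dz_l$ is preserved. The lower triangular matrices with positive diagonal and determinant $1$ form a contractible Lie group. By the group action example in 1.3, we get a map $k:B\mathbb G\to\mathrm B\Gamma_q^{\mathrm{vol}}$ that lifts to $\overline{\mathrm B\Gamma}{}_q^{\mathrm{vol}}$. $\square$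

Write $v\in H^q(\mathbb G;\mathbb R)$ for the pulled-back class, and let $Y\subset\mathbb S$ be the image of $\langle v\cup v,-\rangle:H_{2q}(\mathbb G;\mathbb Q)\to\mathbb S$, a $\mathbb Q$-subspace. By Lemma 1, $Y$ lies in the image of $v_*$ on $H_{2q}(\overline{\mathrm B\Gamma}{}_q^{\mathrm{vol}};\mathbb Q)$. By the observations in 1.1, the lower bound in Theorem B follows from:
$$\textit{If }\ \sum_k x_k\otimes y_k\in\mathcal I,\ \textit{ then }\ \sum_kx_k\cdot y_k\in Y. \tag{5}$$

### 4.2 The volume class as a connecting homomorphism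

We use inhomogeneous cochains: $C^p(\mathbb G;X)$ consists of functions of $p$ group elements, with coboundary $(d_{\mathbb G}f)(g_1,\dots,g_{p+1})=g_1f(g_2,\dots)-f(g_1g_2,\dots)+\dots+(-1)^{p+1}f(g_1,\dots,g_p)$ and cup product $(f\cup f')(g_1,\dots,g_{p+p'})=f(g_1,\dots,g_p)\otimes g_1\cdots g_p\,f'(g_{p+1},\dots)$. For a complex of modules $A^*$, the total complex $C^*(\mathbb G;A^*)$ has differential $d_{\mathbb G}+(-1)^pd$ on $C^p(\mathbb G;A^s)$. With the sign $(-1)^{sp'}$ for the product of elements of $C^p(\mathbb G;A^s)$ and $C^{p'}(\mathbb G;B^{s'})$, this differential satisfies the Leibniz rule. Groups act on forms by $g\eta=(g^{-1})^*\eta$.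

**Definition 7.** A crossed homomorphism $\alpha:\Pi\to X$ into a $\Pi$-module is a $1$-cocycle: $\alpha(gg')=\alpha(g)+g\,\alpha(g')$.

**Example.** On a semidirect product $V\rtimes K$ the map $\beta k\mapsto\beta$ is one, since $\beta k\beta'k'=(\beta+k\beta')\,kk'$.

So we have $\alpha_j\in Z^1(G;T_j)$, $\beta k\mapsto\beta_j$ ($\beta\in T$, $k\in\mathcal T\rtimes D$), where $G$ acts on $T_j$ through $\mathcal T\rtimes D$. Multiplication $T_1\otimes\dots\otimes T_l\to\Omega$ is $G$-equivariant, with $G$ acting on $\Omega$ through $D$, because the factors from $\mathcal T$ multiply to $1$. Put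
$$u=\alpha_1\cup\dots\cup\alpha_l\in Z^l(G;\Omega).$$
Let $\Omega(\mathbb R)\supset\Omega$ be the densities on $\mathbb R$, and $\mathfrak d$ the connecting map of $0\to\mathbb R\to C^\infty(\mathbb R)\xrightarrow{d}\Omega(\mathbb R)\to0$, where $\mathbb G$ acts through the action of $D\times\mathbb Z$ on $\mathbb R$.

**Proposition 2.** $v=\pm\mathfrak d(u)$ in $H^q(\mathbb G;\mathbb R)$, with $u$ pulled back to $\mathbb G$.

**Step 1: a subcomplex that isolates $dr$.** The complex $\Omega^*(\mathbb R^q)$ resolves $\mathbb R$, so $C^*(\mathbb G;\Omega^*(\mathbb R^q))$ computes $H^*(\mathbb G;\mathbb R)$, and $v$ is the class of the invariant form $\omega$. Since $r\circ g^{-1}$ depends only on $r$, $g\,dr$ is a multiple of $dr$. Hence $J^*=dr\wedge\Omega^{*-1}(\mathbb R^q)$ is an invariant subcomplex. Put $\Omega_z^*=\Omega^*(\mathbb R^q)/J^*$: forms in the $dz_j$ with coefficients depending on $r,z$, with differential $d_z$. By the Poincaré lemma in the $z$-variables, $\Omega_z^*$ resolves $C^\infty(\mathbb R)$ (functions of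 $r$), and $J^*[1]$ resolves $\Omega(\mathbb R)\subset J^1$. So $H^l(\mathbb G;\Omega(\mathbb R))\cong H^q(\mathbb G;J^*)$.

**Step 2: the map $H^q(\mathbb G;J^*)\to H^q(\mathbb G;\Omega^*(\mathbb R^q))=H^q(\mathbb G;\mathbb R)$ is $\pm\mathfrak d$.** Let $y\in C^l(\mathbb G;\Omega(\mathbb R))$ be a cocycle, and choose $F\in C^l(\mathbb G;C^\infty(\mathbb R))$ with $dF=y$. The total coboundary of $F$ is $d_{\mathbb G}F\pm y$. So $y$ is cohomologous to $\mp d_{\mathbb G}F$, which takes values in constants (as $d\,d_{\mathbb G}F=d_{\mathbb G}y=0$) and, up to the sign, represents $\mathfrak d[y]$.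

**Step 3: $\omega=\pm u$ in $H^q(\mathbb G;J^*)$.** The purpose is to trade each $dz_j$ for $\alpha_j$, using $z_j$ itself as the cochain between them. Since $z_j$ is scaled by the group, we twist. Let $T_j(\mathbb R)$ be defined as $T_j$ but on $\mathbb R$ instead of $\mathbb R/\mathbb Z$, and
$$\Omega_z^*(j)=T_j(\mathbb R)\otimes_{C^\infty(\mathbb R)}\Omega_z^*,$$
a complex of $\mathbb G$-modules because $d_z$ is $C^\infty(\mathbb R)$-linear. Identify it with $\Omega_z^*$ (via $dr$ when $j=1$). Then $g$ acts by $\lambda_j(g)\,(g^{-1})^*$, where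

* $\lambda_j(f)=f_j$ for $j\ge2$ and $\lambda_1(f)=(\prod_i f_i)^{-1}$;
* $\lambda_1(h)=(h^{-1})'$, and $\lambda_j(h)=1$ for $j\ge2$;
* $\lambda_j=1$ on $T$ and on $\mathbb Z$.

Now $z_j\circ f^{-1}=f_j^{-1}z_j$ for $j\ge2$, $z_1\circ f^{-1}=(\prod f_i)z_1$, and $z_1\circ h^{-1}=z_1/(h^{-1})'$. So in the twisted module $(\mathcal T\rtimes D)\times\mathbb Z$ fixes $z_j$, while $\beta z_j=z_j-\beta_j$. Hence for $z_j\in C^0(\mathbb G;\Omega_z^0(j))$ we get $(d_{\mathbb G}z_j)(g)=gz_j-z_j=-\alpha_j(g)$, and the total coboundary of $z_j$ is $-\alpha_j+dz_j$. So the cocycles $\alpha_j$ and $dz_j$ are cohomologous.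

The pairing $\bigotimes_j\Omega_z^*(j)\to J^*[1]$, $(\eta_1,\dots,\eta_l)\mapsto dr\wedge\eta_1\wedge\dots\wedge\eta_l$, is a chain map: $J^*[1]$ has differential $-d$, and $-d(dr\wedge\eta)=dr\wedge d\eta$. It is equivariant, because $\prod_j\lambda_j$ equals $1$ on $T,\mathcal T,\mathbb Z$ and $(h^{-1})'$ on $h\in D$, and these are the factors by which $g\,dr$ is multiplied. So the image of $\alpha_1\cup\dots\cup\alpha_l$, which is $u$, is cohomologous up to sign to the image of $dz_1\cup\dots\cup dz_l$, which is $\pm\omega$. Steps 2 and 3 together give Proposition 2. $\square$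

### 4.3 An explicit cocycle, and what the factor $\mathbb Z$ is for

**Step 1: computing $\mathfrak d(u)$.** Lift $\Omega(\mathbb R)\to C^\infty(\mathbb R)$ linearly by $\rho\mapsto F_\rho$, $F_\rho(r)=\int_0^r\rho$. Since $gF_\rho(r)=\int_0^{g^{-1}r}\rho$ and $F_{g\rho}(r)=\int_{g^{-1}(0)}^{g^{-1}r}\rho$,
$$gF_\rho-F_{g\rho}=\int_0^{g^{-1}(0)}\rho=-\int_0^{g(0)}g\rho .$$
Because $u$ is a cocycle and $F$ is linear, all terms of $d_{\mathbb G}F_u$ but one cancel against $F_{g_1u(\dots)}$:
$$(d_{\mathbb G}F_u)(g_1,\dots,g_q)=g_1F_{u(g_2,\dots)}-F_{g_1u(g_2,\dots)}=\kappa(g_1)\big(g_1u(g_2,\dots,g_q)\big).$$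
That is,
$$v=\pm\,\kappa\cup u,\qquad \kappa(g)(\rho)=-\int_0^{g(0)}\rho\quad(g\in D\times\mathbb Z). \tag{6}$$
Here $\kappa\in Z^1(D\times\mathbb Z;\mathrm{Hom}(\Omega,\mathbb R))$: the cocycle identity is $\int_0^{gh(0)}\rho=\int_0^{g(0)}\rho+\int_0^{h(0)}g^{-1}\rho$.

**Step 2: splitting off $\mathbb Z$.** For $(h,j)\in D\times\mathbb Z$ we have $(h,j)(0)=h(0)+j$, so $\kappa(h,j)=\kappa(h)-j\,I$. Let $\iota\in H^1(\mathbb Z)$ be the generator, $v'=\kappa|_D\cup u\in H^q(G;\mathbb R)$ and $\sigma=I_*u\in H^l(G;\mathbb R)$. Then $v=\pm(v'-\iota\cup\sigma)$.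

**Step 3: squaring.** Degree-$q$ classes commute under the $\mathbb S$-valued product: interchange gives $(-1)^{q^2}$ from the cup product and $(-1)^q$ from $\mathbb S$. Also $\iota^2=0$, and $\sigma\cup v'=(-1)^{lq}(-1)^qv'\cup\sigma=(-1)^qv'\cup\sigma$, as $lq=q(q-1)$ is even. Hence
$$v\cup v=v'\cup v'-2(-1)^q\,\iota\cup v'\cup\sigma .$$
Evaluate on $\zeta\times[1]$ with $\zeta\in H_{2l+1}(G;\mathbb Q)$ and $[1]\in H_1(\mathbb Z)$; note $2l+1+1=2q$. The first term is pulled back from $G$ and gives $0$. Since $Y$ is a $\mathbb Q$-subspace,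
$$\langle v'\cup\sigma,\zeta\rangle\in Y\qquad\text{for all }\zeta\in H_{2l+1}(G;\mathbb Q). \tag{7}$$

**Step 4: regrouping.** Put $M=\Omega\otimes\Omega$ and
$$\hat u=u\cup u\in Z^{2l}(G;M),\qquad c(h)(\rho\otimes\rho')=\kappa(h)(\rho)\cdot I(\rho').$$
As $I$ is $D$-invariant, $c\in Z^1(D;\mathrm{Hom}(M,\mathbb S))$. On cochains
$$(v'\cup\sigma)(g_1,\dots,g_{2l+1})=\kappa(g_1)\big(g_1u(g_2,\dots,g_{l+1})\big)\cdot I\big(g_1\cdots g_{l+1}u(g_{l+2},\dots)\big)=(c\cup\hat u)(g_1,\dots,g_{2l+1}).$$

### 4.4 A criterion on one-chains of $D$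

We want to build $\zeta$ from $H_{2l}(N)$ and one direction in $D$, and to evaluate $c\cup\hat u$ on it without writing $\zeta$ down.

For a $D$-module $X$ write chains in $C_1(D;X)$ as sums of $[h]\otimes x$, with $\partial([h]\otimes x)=hx-x$. For $h\in D$ and $\mathfrak m\in M$ put $\mathrm{val}([h]\otimes\mathfrak m)=c(h)(h\mathfrak m)$, that is,
$$\mathrm{val}([h]\otimes\rho\otimes\rho')=-\Big(\int_0^{h(0)}h\rho\Big)\cdot I(\rho'). \tag{8}$$

**Example.** If $h(0)=0$ then $\mathrm{val}([h]\otimes\mathfrak m)=0$. If $h$ is translation by $1$ then $\mathrm{val}([h]\otimes\rho\otimes\rho')=-I(\rho)\cdot I(\rho')$. So $\mathrm{val}$ records what crosses the base point.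

Let $\mathcal H=H_{2l}(N;\mathbb Q)$. Since $N$ acts trivially on $M$, evaluation of $\hat u|_N$ is a map $\varphi:\mathcal H\to M$; the proof shows that it is a $D$-map.

**Proposition 3.** If $\Xi\in C_1(D;\mathcal H)$ satisfies $\partial\Xi=0$, then $\mathrm{val}(\varphi\Xi)\in Y$.

*Proof.* **Step 1: a model.** Let $P_s=\mathbb Q[G^{s+1}]$ be the homogeneous bar resolution and $\bar P=P_N$ the complex of $N$-coinvariants, a complex of $\mathbb Q[D]$-modules. As $P$ is also a free $N$-resolution, $H_*(\bar P)=H_*(N;\mathbb Q)$ as $D$-modules; and $\bar P_D=P_G$ computes $H_*(G;\mathbb Q)$. In homogeneous form, $\hat u$ is a $G$-map $P_{2l}\to M$. Since $N$ acts trivially on $M$, it is a $D$-map $\bar P_{2l}\to M$ with $\hat u\,\partial=0$, and it induces $\varphi$ on $H_{2l}(\bar P)$.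

**Step 2: a non-equivariant primitive of $c\cup\hat u$.** Define the $\mathbb Q$-linear map
$$b:P_{2l}\to\mathbb S,\qquad b(g_0,\dots,g_{2l})=c(g_0)\big(\hat u(g_0,\dots,g_{2l})\big),$$
with $c$ pulled back to $G$. As $N$ acts trivially on $M$ and $c(\nu g)=c(g)$ for $\nu\in N$, $b$ factors through $\bar P_{2l}$. From $\hat u\,\partial=0$ we have $\sum_{i\ge1}(-1)^i\hat u(\dots,\widehat{g_i},\dots)=-\hat u(g_1,\dots,g_{2l+1})$, so
$$b(\partial(g_0,\dots,g_{2l+1}))=\big(c(g_1)-c(g_0)\big)\big(\hat u(g_1,\dots,g_{2l+1})\big)=\big(g_0c(g_0^{-1}g_1)\big)\big(\hat u(g_1,\dots,g_{2l+1})\big).$$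
The right side is $c\cup\hat u$ in homogeneous form. So $b\circ\partial=c\cup\hat u$ on $\bar P_{2l+1}$.

**Step 3: how far $b$ is from being $D$-invariant.** For $h\in D$, use $c(hg_0)=c(h)+h\,c(g_0)$, $\hat u(hg_0,\dots)=h\,\hat u(g_0,\dots)$ and $(h\,c(g_0))(h\mathfrak m)=c(g_0)(\mathfrak m)$ to get
$$b(hy)-b(y)=c(h)\big(h\,\hat u(y)\big)\qquad(y\in\bar P_{2l}).$$

**Step 4: evaluation.** Let $\Xi=\sum_i[h_i]\otimes\eta_i$ (rational coefficients absorbed in $\eta_i$) and choose cycles $\tilde\eta_i\in\bar P_{2l}$ representing $\eta_i$. As $\partial\Xi=0$, the cycle $\sum_i(h_i\tilde\eta_i-\tilde\eta_i)$ is a boundary $\partial\xi$ with $\xi\in\bar P_{2l+1}$. Its image in $\bar P_D$ vanishes, so the image of $\xi$ in $\bar P_D$ is a cycle; let $\zeta\in H_{2l+1}(G;\mathbb Q)$ be its class. Then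
$$\langle v'\cup\sigma,\zeta\rangle=(c\cup\hat u)(\xi)=b(\partial\xi)=\sum_ic(h_i)\big(h_i\varphi(\eta_i)\big)=\mathrm{val}(\varphi\Xi),$$
and the left side lies in $Y$ by (7). $\square$

### 4.5 Torus classes, and how disjoint supports remove the mixed terms

As $T$ is a $\mathbb Q$-vector space, $H_*(T;\mathbb Q)=\Lambda^*_{\mathbb Q}T$ via Pontryagin product. Let $e_j:T_j\to T$ be the inclusions. For $a_1,b_1\in\Omega$ and $a_j,b_j\in C$ ($j\ge2$) put
$$t(a_\bullet;b_\bullet)=a_1e_1\wedge\dots\wedge a_le_l\wedge b_1e_1\wedge\dots\wedge b_le_l\in\Lambda^{2l}T,$$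
where $a_je_j$ means $e_j(a_j)$.

**Step: computing $\varphi$ on $t(a_\bullet;b_\bullet)$.** On $T$ the $\alpha_j$ are the projections and all actions are trivial. The class $x_1\wedge\dots\wedge x_{2l}$ is represented by $\sum_\pi\mathrm{sgn}(\pi)[x_{\pi(1)}|\dots|x_{\pi(2l)}]$. So, with a sign $\varepsilon_l$ depending only on $l$ and on conventions, $\hat u$ takes on it the value
$$\varepsilon_l\sum_\pi\mathrm{sgn}(\pi)\prod_{i\le l}\alpha_i(x_{\pi(i)})\otimes\prod_{i\le l}\alpha_i(x_{\pi(l+i)}).$$
For $t(a_\bullet;b_\bullet)$ only those $\pi$ contribute for which $\{\pi(i),\pi(l+i)\}=\{i,l+i\}$ for all $i$. If $S$ is the set of interchanged indices, $\mathrm{sgn}(\pi)=(-1)^{|S|}$, and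
$$\varphi(t(a_\bullet;b_\bullet))=\varepsilon_l\sum_{S\subset\{1,\dots,l\}}(-1)^{|S|}\Big(\prod_{S^c}a_j\prod_Sb_j\Big)\otimes\Big(\prod_Sa_j\prod_{S^c}b_j\Big).$$
This is the analogue of (3). If all products $a_ib_j$ vanish, then for $S\ne\emptyset,\{1,\dots,l\}$ the first factor contains some $a_ib_j$, so the term is $0$; for $l=1$ there are only two terms anyway. With $a=\prod a_j$ and $b=\prod b_j$ in $\Omega$, in either case
$$\varphi(t(a_\bullet;b_\bullet))=\varepsilon_l\,\big(a\otimes b+(-1)^l\,b\otimes a\big). \tag{9}$$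

**Definition 8.** Let $D_0\subset D$ be the subgroup of those $h$ that are the identity near $\mathbb Z\subset\mathbb R$, and let $W=(\Lambda^{2l}_{\mathbb Q}T)_{\mathcal T\rtimes D_0}$ be the coinvariants: the quotient by all $kx-x$ with $k\in\mathcal T\rtimes D_0$. Write $\{a_\bullet;b_\bullet\}\in W$ for the class of $t(a_\bullet;b_\bullet)$.

**Example.** If $l=1$ and $h\in D_0$, then $\{ha_1;hb_1\}=\{a_1;b_1\}$. So two bumps may be slid and deformed, as long as this is done by one diffeomorphism that is the identity near the base point.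

Inner automorphisms of $N$ act trivially on $H_*(N)$, so $\mathcal T\subset N$ acts trivially on $\mathcal H$. Therefore $\Lambda^{2l}T=H_{2l}(T;\mathbb Q)\to\mathcal H$ induces a map $W\to H_0(D_0;\mathcal H)$. This is the group of coinvariants in which one bump will pass through the other.

## 5. A calculus for pairs of densities with separated supports

### 5.1 Functions that decay exponentially towards one point of the circle

The argument in Section 6 uses infinitely many bumps. They accumulate at $r=\frac12$, and we need room to divide and to shift. Use the coordinate $t\in(\frac12,\infty)$ on $(\frac12,\frac34)\subset\mathbb R/\mathbb Z$ given by $r=\frac12+\frac1{8t}$; as $t\to\infty$, $r$ decreases to $\frac12$.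

**Definition 9.** $\mathcal E$ is the set of smooth functions $p$ of $t>\frac12$ with support in some $[s,\infty)$, $s>\frac12$, for which there is $c_0>0$ with $\sup_te^{c_0t}|p^{(k)}(t)|<\infty$ for all $k\ge0$. For a closed set $P$ let $\mathcal E_P=\{p\in\mathcal E:\mathrm{supp}\,p\subset P\}$. Distances are measured in $t$, and the distance to $\emptyset$ is $\infty$.

**Example.** If $\psi$ is a smooth bump supported in $(0,1)$, then $\sum_{i\ge0}2^{-i}\psi(t-1-i)\in\mathcal E$: its $k$-th derivative is at most $\sup|\psi^{(k)}|\,2^{-i}$ on the $i$-th cell $[1+i,2+i]$, hence at most a constant times $e^{-t\log 2}$. On the other hand, a function equal to $t^{-2}$ for large $t$ is not in $\mathcal E$.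

Since $d/dr=-8t^2\,d/dt$, each $p\in\mathcal E$ extends by $0$ to an element of $C$, flat at $r=\frac12$. Likewise $p\,|dt|=8t^2p\,dr\in\Omega$. When an element $p\in\mathcal E$ is used in the slot $T_1=\Omega$, it means $p\,|dt|$. The set $\mathcal E$ is a ring without unit, closed under $d/dt$ and under multiplication by functions all of whose derivatives (including the function) are bounded.

For $\delta>0$ let $w=w_\delta\in C$ equal $e^{-\delta t}$ for $t>\frac12$ (that is, $e^{-\delta/(8(r-1/2))}$ on $(\frac12,\frac34)$), $0$ on $[0,\frac12]$, and be cut off smoothly to $0$ on $(\frac34,\frac78)$. For fixed $k$, any finite subset of $\mathcal E$ lies in $w_\delta^k\mathcal E$ for $\delta$ small, because $e^{k\delta t}p\in\mathcal E$ as soon as $k\delta<c_0$. This divisibility is the reason for asking for exponential decay.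

### 5.2 Balancing

The group $\mathcal T$ has not been used yet. Its purpose is to move factors from one slot to another.

**Lemma 4.** If $p\in\mathcal E$ and $pb_i=0$ for all $i$, then for $j\ge2$ and arbitrary $a_1\in\Omega$, $a_i\in C$ ($i\ge2$),
$$\{pa_1,\dots,a_j,\dots;b_\bullet\}=\{a_1,\dots,pa_j,\dots;b_\bullet\}.$$
The same holds with the roles of $a$ and $b$ exchanged.

*Proof.* For small rational $\epsilon>0$, $f=1+\epsilon p\in C_+$, and $fb_i=b_i$, so also $f^{-1}b_i=b_i$. The element of $\mathcal T$ with $j$-th entry $f$ and other entries $1$ acts by $f^{-1}$ on $T_1$, by $f$ on $T_j$, and trivially on the other $T_i$. So it maps $t(fa_1,\dots,a_j,\dots;b_\bullet)$ to $t(a_1,\dots,fa_j,\dots;b_\bullet)$, and these agree in $W$. Expand $f=1+\epsilon p$ on both sides, subtract $\{a_\bullet;b_\bullet\}$, and divide by the rational number $\epsilon$. $\square$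

**Lemma 5.** Let $P,Q\subset[s,\infty)$, $s>\frac12$, be disjoint closed sets, $a_i\in\mathcal E_P$, $b_i\in\mathcal E_Q$. Then $\{a_\bullet;b_\bullet\}$ depends only on $a=\prod a_i$ and $b=\prod b_i$.

*Proof.* Fix $b_\bullet$. For $\delta$ small, $d_i=a_i/w\in\mathcal E_P$, and $d_ib_j=0$. Apply Lemma 4 successively with $p=d_2,\dots,d_l$ (it does not matter that $w$ itself is not supported in $P$):
$$\{a_1,d_2w,\dots,d_lw;b_\bullet\}=\{a_1d_2\cdots d_l,w,\dots,w;b_\bullet\}=\{aw^{1-l},w,\dots,w;b_\bullet\}.$$
For two tuples $a_\bullet,a'_\bullet$ in $\mathcal E_P$ with the same product, a common $\delta$ gives $\{a_\bullet;b_\bullet\}=\{a'_\bullet;b_\bullet\}$. Now fix $a'_\bullet$, whose entries lie in $\mathcal E_P$, and apply the same argument on the $b$-side: $\{a'_\bullet;b_\bullet\}=\{a'_\bullet;b'_\bullet\}$. $\square$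

### 5.3 The symbol $\langle a,b\rangle$

**Definition 10.** Let $a,b\in\mathcal E$ with $\mathrm{dist}(\mathrm{supp}\,a,\mathrm{supp}\,b)>0$. An admissible tuple for $(a,b)$ consists of $a_i\in\mathcal E_P$ and $b_i\in\mathcal E_Q$ with $\prod a_i=a$, $\prod b_i=b$, where $P\supset\mathrm{supp}\,a$ and $Q\supset\mathrm{supp}\,b$ are closed sets in some $[s,\infty)$, $s>\frac12$, with $\mathrm{dist}(P,Q)>0$. Put $\langle a,b\rangle=\{a_\bullet;b_\bullet\}\in W$.

**Example.** If $a$ and $b$ are bumps with disjoint compact supports, and $\chi_a,\chi_b\in\mathcal E$ are bumps with disjoint supports, equal to $1$ on $\mathrm{supp}\,a$ and $\mathrm{supp}\,b$, then $\langle a,b\rangle=\{a,\chi_a,\dots,\chi_a;b,\chi_b,\dots,\chi_b\}$. For $l=1$ simply $\langle a,b\rangle=\{a;b\}$, for all separated $a,b\in\mathcal E$.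

We check that the definition makes sense and collect the rules.

* **Existence.** Take $a=(aw^{1-l})(\chi w)^{l-1}$ with $\delta$ small and $\chi$ a function with bounded derivatives, equal to $1$ on $\mathrm{supp}\,a$ and supported in a small neighborhood of it (mollify the indicator function of a neighborhood). Then $\chi w\in\mathcal E$. Likewise for $b$.
* **Independence.** Given choices with $(P_1,Q_1)$ and $(P_2,Q_2)$, take a third one supported in the closed $\epsilon$-neighborhoods of $\mathrm{supp}\,a$ and $\mathrm{supp}\,b$, with $\epsilon$ small and $3\epsilon<\mathrm{dist}(P_i,Q_i)$ for $i=1,2$. The closed $\epsilon$-neighborhoods of $P_i$ and $Q_i$ are disjoint and contain the supports of both choice $i$ and the third choice. So Lemma 5 gives the same value for choice $i$ and the third choice.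
* **Bilinearity over $\mathbb Q$**, whenever the unions of the supports involved are at positive distance: use a common $\chi$ and $w$ in the formula for existence, which is linear in its first slot.
* **Naturality.** $\langle ha,hb\rangle=\langle a,b\rangle$, where $ha$ denotes the push-forward of the density $a|dt|$, for the following $h\in D_0$.
  - (i) The shift $\mathsf R$: the time-one flow of $-8(r-\frac12)^2\vartheta(r)\,\partial_r$, where $\vartheta=1$ on $[\frac14,\frac34]$ and $\vartheta=0$ near $0\equiv1$. Since $dr/dt=-1/(8t^2)=-8(r-\frac12)^2$, on $t>\frac12$ this field is $\partial_t$, so $\mathsf R$ is $t\mapsto t+1$ there.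
  - (ii) $h=g^{-1}$, where $g(t)=t+\zeta(t)$ with $\zeta\in\mathcal E$ and $g'>0$, extended by the identity.

*Proof of naturality.* In case (ii) we first check that $g$ is a diffeomorphism of the circle. As $g$ is the identity near $t=\frac12$, is increasing, and tends to $\infty$, it is a bijection of $(\frac12,\infty)$. In the coordinate $r$ it differs from the identity by $\frac1{8(t+\zeta)}-\frac1{8t}=-\zeta/(8t(t+\zeta))$. If $\mathrm{supp}\,\zeta\subset[s,\infty)$, then $t+\zeta\ge s$ there, so the factor $1/(8t(t+\zeta))$ has bounded derivatives on $[s,\infty)$. The difference lies in $\mathcal E$, hence is smooth and flat at $r=\frac12$. So $g$ is a smooth bijection with positive derivative (equal to $1$ at $r=\frac12$), and it is the identity near $0$. As $g'\to1$, $g$ is bi-Lipschitz in $t$.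

In case (i) functions and densities in $\mathcal E$ are translated by $1$. In case (ii) a function $p$ goes to $p\circ g$ and a density $p|dt|$ goes to $(p\circ g)g'|dt|$; these are in $\mathcal E$ because $g-t$ and all derivatives of $g$ are bounded. The product of the images of $a_1|dt|,a_2,\dots,a_l$ is the image of $a|dt|$, and positive distances are preserved. So $h$ maps an admissible tuple for $(a,b)$ to one for $(ha,hb)$, and both represent the same element of $W$. $\square$

### 5.4 Derivatives are killed

The next lemma says that $b$ may be redistributed freely inside a region that avoids $a$, provided its mass there is kept.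

**Lemma 6.** If $a,\eta\in\mathcal E$ and $\mathrm{dist}(\mathrm{supp}\,a,\mathrm{supp}\,\eta)>0$, then $\langle a,\eta'\rangle=0$.

*Proof.* The plan is to find a positive reference density and a diffeomorphism in $D_0$ that changes it by exactly $\epsilon\eta'$ and does not touch $a$. Choose $\delta>0$ with $\eta_1:=e^{\delta t}\eta\in\mathcal E$. Let $\chi$ have bounded derivatives, $\chi=1$ on $\mathrm{supp}\,\eta$, and be supported in a small neighborhood of it. Then $e^{-\delta t}\chi\in\mathcal E$ and $\langle a,e^{-\delta t}\chi\rangle$ is defined. For small rational $\epsilon>0$ let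
$$g(t)=t-\delta^{-1}\log\big(1-\epsilon\delta\,\eta_1(t)\big)=t+\zeta(t),\qquad h=g^{-1}.$$
Here $\zeta$ is $\eta_1$ times a smooth function of $\eta_1$, so $\zeta\in\mathcal E$; and $\zeta'=\epsilon\eta_1'/(1-\epsilon\delta\eta_1)$, so $g'>0$ for $\epsilon$ small. Thus $h$ is as in (ii). By construction
$$e^{-\delta g}=e^{-\delta t}(1-\epsilon\delta\eta_1)=e^{-\delta t}-\epsilon\delta\,\eta .$$
Multiplying by $-\delta^{-1}$ and differentiating gives $e^{-\delta g}g'=e^{-\delta t}+\epsilon\eta'$.

The map $g$ is the identity off $\mathrm{supp}\,\eta$, hence maps $\mathrm{supp}\,\eta$ onto itself. So $\chi\circ g=\chi$, and $ha=(a\circ g)g'=a$. Since $\chi=1$ on $\mathrm{supp}\,\eta$,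
$$h(e^{-\delta t}\chi)=\chi\,e^{-\delta g}g'=\chi\,(e^{-\delta t}+\epsilon\eta')=e^{-\delta t}\chi+\epsilon\eta'.$$
By bilinearity and naturality,
$$\epsilon\langle a,\eta'\rangle=\langle a,h(e^{-\delta t}\chi)\rangle-\langle a,e^{-\delta t}\chi\rangle=\langle ha,h(e^{-\delta t}\chi)\rangle-\langle a,e^{-\delta t}\chi\rangle=0.\qquad\square$$

## 6. The flip lemma: passing through costs only the product

### 6.1 Sequences of bumps

Let $\mathcal S$ be the space of real sequences $(a_i)_{i\ge0}$ with $|a_i|\le Ke^{-ki}$ for some $K,k>0$. For $\psi\in C_c^\infty((0,1))$ put $\psi[a](t)=\sum_ia_i\psi(t-1-i)\in\mathcal E$. Fix $\psi_0,\psi_-\ge0$ of integral $1$ with supports in $(.4,.6)$ and $(.15,.25)$, and let $\psi_+=\psi_-(\cdot-.6)$, supported in $(.75,.85)$. In each cell, $\psi_-$ sits on one side of $\psi_0$ and $\psi_+$ on the other.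

**Definition 11.** For $a,b\in\mathcal S$ let
$$X(a,b)=\langle\psi_0[a],\psi_+[b]\rangle-\langle\psi_0[a],\psi_-[b]\rangle\in W .$$
With $\mathbf 1_0=(1,0,0,\dots)$ let $\Delta(x\otimes y)=X(x\mathbf 1_0,y\mathbf 1_0)$.

The supports of $\psi_0[a]$ and $\psi_\pm[b]$ are at distance at least $.15$, so $X$ is defined and $\mathbb Q$-bilinear, and $\Delta:\mathbb R\otimes_{\mathbb Q}\mathbb R\to W$ is well defined. $\Delta(x\otimes y)$ is the cost of flipping a bump of mass $y$ past a bump of mass $x$, and $X(a,b)$ is the cost of doing so in all cells at once.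

**Example.** For $x\in\mathbb Q$, bilinearity over $\mathbb Q$ alone gives $\Delta(x\otimes y)=\Delta(1\otimes xy)$. The content of the flip lemma is the case of irrational $x$.

Let $(La)_i=a_{i+1}$, and let $\mathsf R$ also denote the right shift of sequences.

* **(P1)** $X(\mathsf Ra,\mathsf Rb)=X(a,b)$. Indeed $\psi[\mathsf Ra](t)=\psi[a](t-1)$; use naturality under the shift.
* **(P2)** If $a_ib_i=0$ for all $i$, then $X(a,b)=0$. Indeed $\psi_+-\psi_-$ has integral $0$, so it equals $\eta'$ with $\mathrm{supp}\,\eta\subset[.15,.85]$, and $X(a,b)=\langle\psi_0[a],(\eta[b])'\rangle$. The supports of $\psi_0[a]$ and $\eta[b]$ lie in different unit cells, at distance at least $.55$. Apply Lemma 6.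
* **(P3)** $X(a,b)=\Delta(a_0\otimes b_0)+X(La,Lb)$. Write $a=a_0\mathbf 1_0+\mathsf RLa$ and $b=b_0\mathbf 1_0+\mathsf RLb$. The cross terms vanish by (P2), and $X(\mathsf RLa,\mathsf RLb)=X(La,Lb)$ by (P1).

### 6.2 The lemma

**Lemma 7 (flip lemma).** $\Delta(x\otimes y)=\Delta(1\otimes xy)$ for all $x,y\in\mathbb R$. Hence $\Delta(\mathcal I)=0$.

*Proof.* Put $\mu(z)=\Delta(1\otimes z)$, which is $\mathbb Q$-linear in $z$, and $\pi=(2^{-i})_{i\ge0}\in\mathcal S$.

**Step 1: against the geometric sequence $\pi$, everything can be summed.** We claim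
$$X(\pi,s)=\mu\Big(\sum_i2^{-i}s_i\Big)\qquad(s\in\mathcal S). \tag{10}$$
Let $Z_i=\sum_{j\ge0}2^{-j}s_{i+j}$. Then $Z\in\mathcal S$, and $Z_i=s_i+\frac12Z_{i+1}$, so $s=Z-\frac12LZ$. As $L\pi=\frac12\pi$ and $\pi_0=1$, (P3) gives $X(\pi,Z)=\mu(Z_0)+\frac12X(\pi,LZ)$. Hence $X(\pi,s)=X(\pi,Z)-\frac12X(\pi,LZ)=\mu(Z_0)$.

**Step 2: binary digits turn $\Delta(x\otimes y)$ into one $X$-value.** Both sides of the claim are additive in $x$ and agree for $x\in\mathbb Z$. So let $x=\sum_{k\ge1}d_k2^{-k}\in[0,1)$ with $d_k\in\{0,1\}$. Put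
$$p_m=\sum_{k\le m}d_k2^{-k},\qquad a_i=2^i(x-p_{2i}),\qquad b_i=2^{-i}y,\qquad e_i=2d_{2i+1}+d_{2i+2}\in\{0,1,2,3\}.$$
Since $0\le x-p_{2i}\le4^{-i}$, we have $0\le a_i\le2^{-i}$, so $a\in\mathcal S$; and $a_0=x$, $b_0=y$. Moreover
$$a_{i+1}=2a_i-2^{i+1}\big(d_{2i+1}2^{-2i-1}+d_{2i+2}2^{-2i-2}\big)=2a_i-\tfrac12\,2^{-i}e_i .$$
With $\mathbf e=(2^{-i}e_i)_i$ this says $La=2a-\frac12\mathbf e$, while $Lb=\frac12b$. So $X(La,Lb)=X(a,b)-\frac14X(\mathbf e,b)$, and (P3) becomes $X(a,b)=\Delta(x\otimes y)+X(a,b)-\frac14X(\mathbf e,b)$. Therefore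
$$\Delta(x\otimes y)=\tfrac14X(\mathbf e,b).$$

**Step 3: digits move across.** The real number $x$ is now encoded in finitely many integer values, and integers may be moved from one side to the other. Let $1_k$ be the indicator of $\{i:e_i=k\}$. By (P2), twice,
$$X(1_k\pi,b)=X(1_k\pi,1_kb)=X(\pi,1_kb).$$
Since $\mathbf e=\sum_kk\,1_k\pi$, multiplying by $k$ and summing over $k\in\{0,1,2,3\}$ gives $X(\mathbf e,b)=X(\pi,(e_i2^{-i}y)_i)$. By (10) this is $\mu\big(y\sum_i4^{-i}e_i\big)$. Now $4^{-i}\cdot2=4\cdot2^{-(2i+1)}$ and $4^{-i}=4\cdot2^{-(2i+2)}$, so $\sum_i4^{-i}e_i=4x$. Hence $\Delta(x\otimes y)=\frac14\mu(4xy)=\mu(xy)$.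

Finally, $\mathcal I$ is spanned by the elements $x\otimes y-1\otimes xy$ (see 1.1), so $\Delta(\mathcal I)=0$. $\square$

**Example.** For $x=\frac13=0.010101\ldots$ in base $2$, all $e_i=1$, $\mathbf e=\pi$ and $a_i=\frac13 2^{-i}$. The relation $La=2a-\frac12\mathbf e$ reads $\frac16\pi=\frac23\pi-\frac12\pi$. Step 2 says $\Delta(\frac13\otimes y)=\frac14X(\pi,b)$, and (10) gives $\frac14\mu(y\sum4^{-i})=\frac14\mu(\frac43y)=\mu(\frac13y)$, as it must be.

## 7. Once around the circle: proof of (5)

Let $\sum_kx_k\otimes y_k\in\mathcal I$.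

**Step 1: the flip, as a chain in $D_0$.** Put $a_k=x_k\psi_0(t-1)$ and $b_k^\pm=y_k\psi_\pm(t-1)$. Let $\chi_0$ be a bump function equal to $1$ on $[1.4,1.6]$ with support in $(1.35,1.65)$, let $\chi_-$ be one equal to $1$ on $[1.15,1.25]$ with support in $(1.1,1.3)$, and let $\chi_+=\chi_-(\cdot-.6)$. With
$$E_k^\pm=t\big(a_k,\chi_0,\dots,\chi_0;\ b_k^\pm,\chi_\pm,\dots,\chi_\pm\big)\in\Lambda^{2l}T$$
we have $[E_k^\pm]=\langle a_k,b_k^\pm\rangle$ in $W$, since these tuples are admissible. So by Lemma 7
$$\sum_k[E_k^+-E_k^-]=\Delta\Big(\sum_kx_k\otimes y_k\Big)=0\quad\text{in }W,$$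
hence also in $H_0(D_0;\mathcal H)$. Denote images in $\mathcal H$ by a bar. Vanishing in the coinvariants means that there is $\Xi_2\in C_1(D_0;\mathcal H)$ with $\partial\Xi_2=\sum_k(\bar E_k^+-\bar E_k^-)$.

**Step 2: the other route, through the base point.** Let $A,B_-,B_+\subset(\frac12,\frac34)$ be the $r$-images of the $t$-intervals $[1.35,1.65]$, $[1.1,1.3]$, $[1.7,1.9]$. As $r$ decreases with $t$, we have $B_+<A<B_-$. In $\mathbb R$ the open interval $U=(\sup A-1,\inf A)$ contains, in increasing order, $B_--1$, $0$, $B_+$. Its length is less than $1$, and $U+\mathbb Z$ is disjoint from $A+\mathbb Z$. Choose a compactly supported diffeomorphism of $U$ that carries $B_--1$ onto $B_+$ by $t\mapsto t+.6$. This prescription preserves the orientation in $r$ and is defined near $B_--1$, so it extends: on the two complementary gaps one only needs a positive derivative with prescribed germs at the ends and prescribed positive integral. Extend the diffeomorphism $1$-periodically, by the identity outside $U+\mathbb Z$, to $h_0\in D$.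 Note that $h_0$ moves $0$, so $h_0\notin D_0$.

Then $h_0$ is the identity on $A+\mathbb Z$, $h_0b_k^-=b_k^+$ (as densities) and $h_0\chi_-=\chi_+$. So $h_0E_k^-=E_k^+$. Put $\Xi_1=\sum_k[h_0]\otimes\bar E_k^-$. Then $\partial\Xi_1=\sum_k(\bar E_k^+-\bar E_k^-)=\partial\Xi_2$, and $\Xi=\Xi_1-\Xi_2$ satisfies $\partial\Xi=0$.

**Step 3: the value of the cycle.** Elements of $D_0$ fix $0$, so $\mathrm{val}(\varphi\Xi_2)=0$ by (8). By (9), $\varphi(\bar E_k^-)=\varepsilon_l\big(a_k\otimes b_k^-+(-1)^lb_k^-\otimes a_k\big)$. Since $0$ lies in $U$ to the right of $B_--1$, the point $h_0(0)$ lies to the right of $B_+$ and to the left of $A$. Hence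
$$\int_0^{h_0(0)}h_0a_k=\int_0^{h_0(0)}a_k=0,\qquad \int_0^{h_0(0)}h_0b_k^-=\int_0^{h_0(0)}b_k^+=y_k,\qquad I(a_k)=x_k .$$
Therefore
$$\mathrm{val}(\varphi\Xi)=-\varepsilon_l(-1)^l\sum_ky_k\cdot x_k=\pm\sum_kx_k\cdot y_k .$$
By Proposition 3 this lies in $Y$, which proves (5). With the upper bound of Section 2, Theorem B follows, and with it Theorem A. $\blacksquare$

**Remark (why the flip cannot be free).** For $q$ even, $\Delta(1\otimes1)\ne0$. Indeed, the argument just given uses only $\Delta(\sum x_k\otimes y_k)=0$. If $\Delta(1\otimes1)$ vanished, it would put $1\cdot1$ into $Y$, while $m(1\cdot1)=1$ and $m(Y)=0$ by the upper bound.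

## 8. The transgression, and symmetric powers of $\mathrm{Ker}(m)$

**Corollary C.** Let $q=2n\ge6$. In the fibration $\overline{\overline{\mathrm B\Gamma^{\mathrm{vol}}_{2n}}}\to\overline{\mathrm B\Gamma}{}_{2n}^{\mathrm{vol}}\to K(\mathbb R,2n)$ the transgression $d_{4n}:S^2_{\mathbb Q}\mathbb R\to H_{4n-1}(\overline{\overline{\mathrm B\Gamma^{\mathrm{vol}}_{2n}}};\mathbb Q)$ has kernel exactly $\mathrm{Ker}(m)$. Thus $d_{4n}=j\circ m$ with $j:\mathbb R\to H_{4n-1}(\overline{\overline{\mathrm B\Gamma^{\mathrm{vol}}_{2n}}};\mathbb Q)$ injective.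

*Proof.* The purpose is to see that nothing else interferes in the rational homology Serre spectral sequence. For $p\le4n$ the group $H_p(K(\mathbb R,2n);\mathbb Q)$ is nonzero only for $p=0,2n,4n$, and the fiber is $2n$-connected by Fact 4. So $E_{2n,2n-1}=E_{2n,2n}=0$. Hence the only possible nonzero differential on $E_{4n,0}$ is $d_{4n}$, and no earlier differential hits $E_{0,4n-1}$, so the target of $d_{4n}$ is the full group $H_{4n-1}$ of the fiber. The kernel of $d_{4n}$ is $E^\infty_{4n,0}$, the image of $H_{4n}(\overline{\mathrm B\Gamma}{}_{2n}^{\mathrm{vol}};\mathbb Q)$ in $S^2_{\mathbb Q}\mathbb R$. This is $\mathrm{Ker}(m)$ by Theorem B. As $m$ is onto, $d_{4n}$ factors as stated. $\square$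

**Corollary D.** For $k\ge1$ and $2nk\le(g-3)/2$ there is a surjection $H_{2nk}(\mathrm{BDiff}^\delta_\omega(\mathrm W_{g,1},\partial);\mathbb Q)\twoheadrightarrow\mathrm{Sym}^k_{\mathbb Q}(\mathrm{Ker}\,m)$. In particular these groups have uncountable dimension.

*Proof.* **Step 1: the algebra.** By Fact 2 the homology in this range is that of a component of $\Omega^\infty\mathrm{MT}\theta\langle n\rangle$. The rational homology of such a component is the free graded-commutative algebra on $V=\bigoplus_{i>0}\pi_i(\mathrm{MT}\theta\langle n\rangle)\otimes\mathbb Q$, where $V_i\cong H_{i+2n}(\mathrm B\Gamma_{2n}^{\mathrm{vol}}\langle n\rangle;\mathbb Q)$ by Definition 6.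

**Step 2: the surjection.** The map $V_{2n}\cong H_{4n}(\mathrm B\Gamma_{2n}^{\mathrm{vol}}\langle n\rangle;\mathbb Q)\to S^2_{\mathbb Q}\mathbb R$ has image in $\mathrm{Ker}(m)$ by the upper bound, and it is onto $\mathrm{Ker}(m)$ by Theorem B and the lift from $\overline{\mathrm B\Gamma}{}^{\mathrm{vol}}_{2n}$. Extend it by $0$ on the other $V_i$ and pass to free graded-commutative algebras, with $\mathrm{Ker}(m)$ placed in the even degree $2n$. The result is a surjection of algebras, which in degree $2nk$ has target $\mathrm{Sym}^k_{\mathbb Q}(\mathrm{Ker}\,m)$.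

**Step 3: uncountability.** Take a $\mathbb Q$-basis of $\mathbb R$ containing $1$; it is uncountable. For $s\ne1$ in this basis, $1\cdot s^2-s\cdot s\in\mathrm{Ker}(m)$. These elements are linearly independent: the products of pairs of basis elements form a basis of $S^2_{\mathbb Q}\mathbb R$, every term of $1\cdot s^2$ involves the factor $1$, and so the basis element $s\cdot s$ occurs only in the element indexed by $s$. So $\mathrm{Ker}(m)$, and with it $\mathrm{Sym}^k_{\mathbb Q}(\mathrm{Ker}\,m)$ for every $k\ge1$, has uncountable dimension. $\square$
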